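\title{The 1-resolution property and finite flat coverings by quasi-affine schemes}

\begin{abstract}
An algebraic stack has the 1-resolution property if it carries a single vector bundle $V$ such that every quasi-coherent sheaf of finite type is a quotient of some $V^{\oplus N}$. We prove that a quasi-compact and quasi-separated algebraic stack with affine stabilizers has this property if and only if it has a finite flat covering by a quasi-affine scheme, and that an algebraic space has it if and only if it is a quasi-affine scheme. This answers two questions of Hall and Rydh, with no normality, noetherian, excellence or characteristic hypothesis. The proof replaces the infinitely many conditions on $V$ by one surjection onto an explicit bundle. This surjection descends to a model of finite type over $\mathbb Z$ and forces the orbit maps of $\mathrm{GL}_n$ on the model to be finite. The covering is then cut out of a projective bundle by invariant forms.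
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The problem}
On an affine scheme every quasi-coherent sheaf of finite type is a quotient of $\mathcal O^{\oplus N}$ for some $N$. On projective space the infinitely many line bundles $\mathcal O(-m)$ play this role together. This paper determines the algebraic stacks on which one vector bundle is enough.

Throughout, algebraic stacks are quasi-compact and quasi-separated (\emph{qcqs}) and have affine stabilizer groups at all points; the only exception is Example~\ref{ex:abelian}. Algebraic spaces have trivial stabilizers, so the last condition is automatic for them.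

\begin{definition}\label{def:special}
A vector bundle $V$ on an algebraic stack $\mathcal X$ is \emph{special} if every quasi-coherent sheaf of finite type on $\mathcal X$ is a quotient of $V^{\oplus N}$ for some natural number $N$. The stack $\mathcal X$ has the \emph{1-resolution property} if it admits a special vector bundle.
\end{definition}

\begin{example}\label{ex:first}
Let $k$ be a field.
\begin{enumerate}
\item[(a)] Let $X$ be a quasi-affine scheme, that is, a quasi-compact open subscheme $j:X\to\operatorname{Spec}A$ of an affine scheme. For $F$ quasi-coherent on $X$, the sheaf $j_*F$ is quasi-coherent on an affine scheme, so $F=j^*j_*F$ is generated by global sections. If $F$ is of finite type, finitely many sections suffice, by quasi-compactness. So $\mathcal O_X$ is special.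
\item[(b)] The projective line $\mathbb P^1_k$ has no special bundle. A vector bundle $V$ is a quotient of some $\mathcal O(-m_0)^{\oplus r}$, so $\operatorname{Hom}(V,\mathcal O(-m))\subset\Gamma(\mathbb P^1,\mathcal O(m_0-m))^{\oplus r}=0$ for $m>m_0$.
\item[(c)] Let $H$ be a finite group. Quasi-coherent sheaves of finite type on the classifying stack $BH$ over $k$ are finite dimensional modules over the group algebra of $H$. So the regular representation is special.
\item[(d)] The stack $B\mathbb G_{m,k}$ has no special bundle: a quotient of $V^{\oplus N}$ has only the finitely many weights of $V$.
\end{enumerate}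
\end{example}

A special bundle thus bounds how negative a sheaf can be, and both a complete curve and a one-dimensional torus of automorphisms violate such a bound. Call a finite, locally free, surjective morphism a \emph{finite flat covering}. In (a) and (c) there is a finite flat covering $\pi:Z\to\mathcal X$ by a quasi-affine scheme, namely the identity and $\operatorname{Spec}k\to BH$, and the special bundle is $\pi_*\mathcal O_Z$. This construction always produces a special bundle (Lemma~\ref{lem:push}), and one may guess that the 1-resolution property has no other source. That is the content of the following questions.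
\begin{enumerate}
\item[(1)] Does every algebraic stack with the 1-resolution property admit a finite flat covering by a quasi-affine scheme?
\item[(2)] Is every algebraic space with the 1-resolution property quasi-affine?
\end{enumerate}
The questions were posed by Hall and Rydh; our source for them is Deshmukh, Hogadi and Mathur \cite{DHM}. In this generality they were open.

\subsection*{Results}
The answer to both questions is yes.

\begin{theorem}\label{thm:A}
Let $\mathcal X$ be a qcqs algebraic stack with affine stabilizers.
\begin{enumerate}
\item[(i)] $\mathcal X$ has the 1-resolution property if and only if it has a finite flat covering $Z\to\mathcal X$ with $Z$ a quasi-affine scheme. In that case the covering can be chosen of constant rank.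
\item[(ii)] If $\mathcal X$ is an algebraic space, it has the 1-resolution property if and only if it is a quasi-affine scheme.
\end{enumerate}
\end{theorem}

Being special is a condition on infinitely many sheaves. The proof isolates a finite substitute. Recall that the \emph{frame bundle} of a vector bundle $V$ of constant rank $n$ is the $\mathrm{GL}_n$-torsor $\mathrm{Isom}(\mathcal O^n,V)\to\mathcal X$.

\begin{theorem}\label{thm:B}
For $\mathcal X\neq\emptyset$ as in Theorem~\ref{thm:A} the following are equivalent.
\begin{enumerate}
\item[(1)] $\mathcal X$ has the 1-resolution property.
\item[(2)] There is a vector bundle $V$ of constant rank on $\mathcal X$, with quasi-affine frame bundle, such that $\mathcal O\oplus V^{\otimes2}\oplus(V^{\otimes2}\otimes V^\vee)$ is a quotient of $V^{\oplus N}$ for some $N$.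
\item[(3)] $\mathcal X$ has a finite flat covering of constant rank by a quasi-affine scheme.
\end{enumerate}
\end{theorem}

The theorems make no statement about coarse moduli spaces.

\subsection*{The method}
Let $V$ be special of constant rank $n$ and $G=\mathrm{GL}_n$. The bundle $V$ becomes trivial on its frame bundle $P$, and this makes $P$ a quasi-affine scheme (Section~\ref{sec:special}). So $\mathcal X=[P/G]$ satisfies condition (2) of Theorem~\ref{thm:B}, and the heart of the paper is the implication (2)$\Rightarrow$(3). Section~\ref{sec:line} proves it by hand for $n=1$.

To construct a covering we want to count dimensions, which requires a model of finite type. The surjection in (2) is a single matrix of functions on $P$, so it descends to such a model: an open subscheme $Q$ of an affine $G$-scheme $\overline Q$ of finite type over $\mathbb Z$, with $\mathcal X\to[Q/G]$ affine. A comparison of weights over a discrete valuation ring shows that this matrix forces the orbit maps $G\to\overline Q$ of points of $Q$ to be finite (Section~\ref{sec:model}). Closed orbits in an affine scheme are separated by invariants, even by invariants defined over $\mathbb Z$ (Section~\ref{sec:invariants}). These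 invariants give forms on a projective bundle over $[Q/G]$, and a complete intersection of such forms that avoids the points with stabilizers is the required covering (Section~\ref{sec:cover}). Section~\ref{sec:proofs} assembles the theorems; question (2) follows from question (1) by a norm argument.

\subsection*{The hypotheses}
Quasi-compactness and quasi-separatedness enter through flat base change, finite subcovers and the general results listed in Section~\ref{sec:tools}. Affineness of the stabilizers is used once, in Proposition~\ref{prop:O} and its corollary, where a stabilizer must have a faithful representation. It cannot be dropped.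

\begin{example}\label{ex:abelian}
Let $A\neq0$ be an abelian variety over a field $k$. Every homomorphism $A\to\mathrm{GL}_{m,k}$ is trivial because $\Gamma(A,\mathcal O)=k$, so $\mathcal O$ is special on $BA$. Suppose $Z\to BA$ is a finite flat covering by a scheme. Then $Z'=Z\times_{BA}\operatorname{Spec}k$ is a nonempty finite $k$-scheme, and it is an $A$-torsor over $Z$. The fibers of $Z'\to Z$ are then finite sets and also have dimension $\dim A>0$, which is impossible.
\end{example}

\section{Conventions and tools}\label{sec:tools}

\subsection*{Stacks and morphisms}
The stabilizers of the field-valued points of an algebraic stack $\mathcal X$ are the fibers of the inertia stack $I_{\mathcal X}\to\mathcal X$. This morphism is representable and, as $\mathcal X$ is quasi-separated, of finite type. The stack $\mathcal X$ is an algebraic space if and only if $I_{\mathcal X}\to\mathcal X$ is an isomorphism.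

If a smooth affine group scheme $G$ over $\mathbb Z$ acts on a scheme $P$, then $P\to[P/G]$ is a $G$-torsor, hence smooth and surjective. Quasi-coherent sheaves on $[P/G]$ are $G$-equivariant quasi-coherent sheaves on $P$. The base change of the diagonal of $[P/G]$ along $P\times P\to[P/G]\times[P/G]$ is the morphism $G\times P\to P\times P$, $(g,x)\mapsto(gx,x)$. If $G$ acts \emph{freely}, meaning that $G(T)$ acts freely on $P(T)$ for all schemes $T$, the inertia is trivial and $[P/G]$ is an algebraic space. For a group scheme $H$ of finite type over a field $k$, quasi-coherent sheaves of finite type on $BH=[\operatorname{Spec}k/H]$ are finite dimensional representations of $H$.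

A morphism $c:\mathcal Y\to\mathcal X$ is \emph{quasi-affine} if its base change to every affine scheme is a quasi-affine scheme; affine, finite and finite locally free morphisms are defined in the same way. The last three properties can be checked after base change along a smooth surjection onto $\mathcal X$. For a representable qcqs morphism $c$, the functor $c_*$ preserves quasi-coherence and commutes with flat base change. For affine $c$, it is exact and identifies quasi-coherent sheaves on $\mathcal Y$ with quasi-coherent $c_*\mathcal O_{\mathcal Y}$-modules.

For $f\in\Gamma(\mathcal X,\mathcal O)$ we write $\mathcal X_f$ for the open locus where $f$ does not vanish. The following lemma is how we recognize quasi-affine schemes.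

\begin{lemma}\label{lem:glue}
Let $X$ be a qcqs algebraic space and $A=\Gamma(X,\mathcal O)$. If every point of $X$ lies in an affine open of the form $X_f$ with $f\in A$, then $X$ is a quasi-affine scheme.
\end{lemma}

\begin{proof}
Finitely many affine $X_{f_i}$ cover $X$. The preimage of $D(f_i)$ under $X\to\operatorname{Spec}A$ is $X_{f_i}$, and $\Gamma(X_{f_i},\mathcal O)=A_{f_i}$ by flat base change along $A\to A_{f_i}$. So $X_{f_i}\to D(f_i)$ is an isomorphism for each $i$, and $X$ is isomorphic to the quasi-compact open subscheme $\bigcup D(f_i)$.
\end{proof}

\subsection*{Representations and frame bundles}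
From now on $G=\mathrm{GL}_{n,\mathbb Z}$ with $n\ge1$, and $V_0=\mathbb Z^n$ is its standard representation. An action of $G$ on an abelian group $L$ is rational, that is, given by a coaction $\sigma:L\to L\otimes\mathbb Z[G]$, and an action on a ring $A$ is the coaction of an action on $\operatorname{Spec}A$. The invariants $L^G$ are the kernel of $\ell\mapsto\sigma(\ell)-\ell\otimes1$. Kernels commute with flat base change. Hence, if $L$ is a module over a ring $R$, the coaction is $R$-linear and $R\to R'$ is flat, then
\begin{equation}\label{eq:inv}
(L\otimes_RR')^G=L^G\otimes_RR'.
\end{equation}
If $G$ acts on a qcqs scheme $P$ and $C=\Gamma(P,\mathcal O)$, then $\Gamma(P\times G,\mathcal O)=C\otimes\mathbb Z[G]$ because $\mathbb Z[G]$ is flat over $\mathbb Z$. So $G$ acts on $C$, and $P\to\operatorname{Spec}C$ is equivariant.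

Let $V$ be a vector bundle of constant rank $n$ on $\mathcal X$, with frame bundle $P=\mathrm{Isom}(\mathcal O^n,V)$. We let $G$ act on the left by $g\cdot\phi=\phi g^{-1}$, so that $\mathcal X=[P/G]$. A representation $\rho_W$ of $G$ on a finite free $\mathbb Z$-module $W_0$ has an associated bundle $W$ on $[P/G]$, whose sections are the functions $w:P\to W_0$ with $w(gx)=\rho_W(g)w(x)$. The bundle associated with $V_0$ is $V$: a section $v$ of $V$ gives the function $\phi\mapsto\phi^{-1}(v)$. The construction is compatible with sums, tensor products and duals.

\subsection*{Results used}
\begin{description}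
\item[(Ap) Approximation.] On a qcqs algebraic stack, every quasi-coherent sheaf is the directed union of its quasi-coherent subsheaves of finite type \cite{RydhApprox}.
\item[(Rg) Residual gerbes.] Every point $\xi$ of a quasi-separated algebraic stack $\mathcal X$ has a residual gerbe $\mathcal G_\xi$, which is an fppf gerbe of finite type over a field $\kappa(\xi)$, and the monomorphism $\mathcal G_\xi\to\mathcal X$ is quasi-affine \cite[Theorem~B.2]{RydhEtale}. Over an algebraically closed extension $k$ of $\kappa(\xi)$ the gerbe acquires a $k$-point, being nonempty and of finite type, and so becomes $BH$, where $H$ is the stabilizer of that point. This point represents $\xi$.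
\item[(PR) Power reductivity.] If $A\to A'$ is a $G$-equivariant surjection of commutative rings with $G$-action and $b\in A'^G$, then some power $b^j$, $j\ge1$, lies in the image of $A^G$ \cite{FvdK,Alper}; cf.\ \cite{Seshadri}.
\item[(LF) Local finiteness.] Every finite subset of a $\mathbb Z[G]$-comodule lies in a subcomodule that is finitely generated over $\mathbb Z$ \cite{Serre}.
\item[(Se) Serre's criterion.] A qcqs algebraic space with $H^1(\,\cdot\,,K)=0$ for all quasi-coherent $K$ is affine \cite[07V6]{Stacks}.
\item[(Lim) Limits.] If a cofiltered limit of qcqs algebraic spaces along affine transition maps is affine, then some term is affine \cite[chapter \emph{Limits of Algebraic Spaces}]{Stacks}.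
\item[(ZMT) Zariski's main theorem.] An algebraic space that is separated and locally quasi-finite over a scheme is a scheme \cite[03XX]{Stacks}. A separated quasi-finite morphism of finite type to an affine scheme is quasi-affine \cite[18.12.12]{EGA}, \cite[02LR]{Stacks}.
\item[(Quot) Finite quotients.] If $R\rightrightarrows U$ is a finite locally free equivalence relation on an affine scheme $U$, then the fppf quotient sheaf $U/R$ is an affine scheme \cite[V.4.1]{SGA3}, \cite[03BM]{Stacks}.
\end{description}

\section{The case of a line bundle}\label{sec:line}

For $n=1$ condition (2) of Theorem~\ref{thm:B} can be analyzed directly, and no covering is needed. The third summand $V^{\otimes2}\otimes V^\vee=V$ imposes no condition. The result of this section is not used later, but it shows what the other two summands do.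

\begin{proposition}\label{prop:line}
Let $L$ be a line bundle on $\mathcal X$ whose frame bundle $P$ is a quasi-affine scheme. If $\mathcal O$ and $L^{\otimes2}$ are quotients of $L^{\oplus N}$, then $\mathcal X$ is a quasi-affine scheme.
\end{proposition}

\begin{proof}
Here $G=\mathbb G_m$, and the action on $C=\Gamma(P,\mathcal O)$ is a grading $C=\bigoplus_{i\in\mathbb Z}C_i$, where $C_i=\{f: f(tx)=t^if(x)\}=\Gamma(\mathcal X,L^{\otimes i})$. The surjection $L^{\oplus N}\to L^{\otimes2}$ is given by $u_1,\dots,u_N\in C_1$ without common zero on $P$, and $L^{\oplus N}\to\mathcal O$ is given by $v_1,\dots,v_N\in C_{-1}$ without common zero on $P$.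

The scheme $P$ is a $\mathbb G_m$-stable open subscheme of $\operatorname{Spec}C$. Let $J$ be the radical ideal of its complement. It is homogeneous: if $f=\sum f_i\in J$, then $\sum f_it^i$, the pullback of $f$ under the action, vanishes at all points of the reduced scheme $\operatorname{Spec}(C/J)[t,t^{-1}]$, so all $f_i$ lie in $J$. Let $x\in P$. Choose a homogeneous $f\in J$, and $u=u_\alpha$, $v=v_\beta$, none of them vanishing at $x$. Choose $a,b\ge1$ such that $h=fu^av^b$ has degree $0$. Then $x\in D(h)\subset P$, so $P_h=\operatorname{Spec}C_h$. In $C_h$ the element $u$ is a unit of degree $1$, so $C_h=(C_0)_h[u,u^{-1}]$ and $P_h\cong\operatorname{Spec}(C_0)_h\times\mathbb G_m$ with $\mathbb G_m$ acting by translation. Therefore $\mathcal X_h=[P_h/\mathbb G_m]$ is the affine scheme $\operatorname{Spec}(C_0)_h$. The $\mathcal X_h$ cover $\mathcal X$, so $\mathcal X$ has trivial inertia, and Lemma~\ref{lem:glue} applies.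
\end{proof}

In higher rank one cannot write down the invariants $h$, so we restate geometrically what the $u_\alpha$ and $v_\beta$ achieve. Let $R$ be a discrete valuation ring with fraction field $K$. Let $x\in P(R)$, $y\in(\operatorname{Spec}C)(R)$ and $t\in K^\times$ with $tx=y$ over $K$. Some $u_\alpha(x)$ is a unit of $R$, and $u_\alpha(y)=t\,u_\alpha(x)$ gives $t\in R$. Some $v_\beta(x)$ is a unit, and $v_\beta(y)=t^{-1}v_\beta(x)$ gives $t^{-1}\in R$. So $t\in R^\times$: a point of $P$ cannot be moved by $t\to0$ or $t\to\infty$ and still have a limit. Nonvanishing was used only at $x$, and only integrality was used at $y$. The limit is therefore excluded not just in $P$ but in the affine scheme $\operatorname{Spec}C$, which is where invariant theory applies.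

Both families of functions are needed. On $\mathbb P^1_k$ the frame bundles of $\mathcal O(1)$ and $\mathcal O(-1)$ are both $\mathbb A^2\smallsetminus\{0\}$, with $\mathbb G_m$ acting with weight $1$ and $-1$. For $L=\mathcal O(1)$ the coordinates serve as the $u_\alpha$, but $C_{-1}=0$. For $L=\mathcal O(-1)$ they serve as the $v_\beta$, but $C_1=0$. In both cases every orbit has the origin of $\operatorname{Spec}C=\mathbb A^2$ in its closure, and the only invariants are constants. So neither $\mathcal O$ nor $V^{\otimes2}$ can be omitted from Theorem~\ref{thm:B}(2), by Example~\ref{ex:first}(b).

Two things change for $n\ge2$. The scalar $t$ becomes a diagonal matrix, and a third summand is needed to compare its entries. Also, the stabilizers are finite rather than trivial, as in Example~\ref{ex:first}(c), so $\mathcal X$ itself must be replaced by a covering.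

\section{Special bundles and their frame bundles}\label{sec:special}

Special bundles can be pulled back along quasi-affine morphisms and arise by pushing forward along finite flat coverings.

\begin{lemma}\label{lem:pull}
If $V$ is special on $\mathcal X$ and $c:\mathcal Y\to\mathcal X$ is quasi-affine, then $c^*V$ is special on $\mathcal Y$.
\end{lemma}

\begin{proof}
Let $F$ be quasi-coherent of finite type on $\mathcal Y$. The map $c^*c_*F\to F$ is surjective. Indeed, after base change to a smooth covering $\operatorname{Spec}R\to\mathcal X$ it becomes $\Gamma(Y,F)\otimes_R\mathcal O_Y\to F|_Y$ on a quasi-affine scheme $Y$, and $F|_Y$ is globally generated by Example~\ref{ex:first}(a). The sheaf $c_*F$ need not be of finite type, so we write it as a directed union $\bigcup F_i$ with $F_i$ of finite type, by (Ap). The images of the $c^*F_i$ form a directed family of subsheaves with union $F$. Since $F$ is of finite type and $\mathcal Y$ is quasi-compact, $c^*F_i\to F$ is surjective for some $i$. As $F_i$ is a quotient of some $V^{\oplus N}$, the sheaf $F$ is a quotient of $(c^*V)^{\oplus N}$.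
\end{proof}

\begin{lemma}\label{lem:push}
If $\pi:Z\to\mathcal X$ is a finite flat covering with $Z$ a quasi-affine scheme, then $\pi_*\mathcal O_Z$ is special on $\mathcal X$.
\end{lemma}

\begin{proof}
Let $F$ be quasi-coherent of finite type on $\mathcal X$. Since $\pi_*\mathcal O_Z$ is a vector bundle, $\mathcal Hom(\pi_*\mathcal O_Z,F)$ is quasi-coherent and of finite type over $\mathcal O_{\mathcal X}$. It is also a $\pi_*\mathcal O_Z$-module, so it equals $\pi_*F'$ with $F'$ quasi-coherent of finite type on $Z$. As $\pi$ is surjective, $1$ is a nowhere vanishing section of $\pi_*\mathcal O_Z$, so $\mathcal O\to\pi_*\mathcal O_Z$ is locally split and evaluation at $1$ is a surjection $\pi_*F'\to F$. By Example~\ref{ex:first}(a), $F'$ is a quotient of some $\mathcal O_Z^{\oplus N}$. Since $\pi_*$ is exact, $F$ is a quotient of $(\pi_*\mathcal O_Z)^{\oplus N}$.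
\end{proof}

Next we prove the converse of Example~\ref{ex:first}(a).

\begin{proposition}\label{prop:O}
Let $\mathcal Y$ be a qcqs algebraic stack with affine stabilizers on which $\mathcal O$ is special. Then $\mathcal Y$ is a quasi-affine scheme.
\end{proposition}

\begin{proof}
\emph{The stabilizers are trivial.} To test a stabilizer on its representations we restrict to its classifying stack. Let $\xi$ be a point of $\mathcal Y$. By (Rg) there are an algebraically closed field $k$ and a $k$-point representing $\xi$, with stabilizer $H$, such that $BH=\mathcal G_\xi\times_{\kappa(\xi)}k$. The composite $BH\to\mathcal G_\xi\to\mathcal Y$ of an affine and a quasi-affine morphism is quasi-affine. By Lemma~\ref{lem:pull}, every finite dimensional representation of $H$ is a quotient of a trivial one, hence trivial. An affine group scheme of finite type over a field is a closed subgroup of some $\mathrm{GL}_{m,k}$, so $H=1$. Any two field-valued points representing $\xi$ become isomorphic over a common extension, and triviality of a group descends along field extensions. So all geometric fibers of $I_{\mathcal Y}\to\mathcal Y$ are trivial.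

\emph{$\mathcal Y$ is an algebraic space.} The morphism $I_{\mathcal Y}\to\mathcal Y$ is representable and of finite type, and each geometric fiber is one reduced point. So it is unramified, which makes its diagonal an open immersion, and universally injective, which makes its diagonal surjective. Hence its diagonal is an isomorphism, and $I_{\mathcal Y}\to\mathcal Y$ is a monomorphism. A monomorphism with a section is an isomorphism. We write $Y=\mathcal Y$.

\emph{$Y$ is quasi-affine.} Serre's criterion cannot be applied to $Y$ itself, which need not be affine. We apply it after localizing the ring of functions, where a function that is nonzero at one chosen point becomes a unit. Let $A=\Gamma(Y,\mathcal O)$, let $y\in Y$ have image $\mathfrak p\in\operatorname{Spec}A$, and put $Y'=Y\times_{\operatorname{Spec}A}\operatorname{Spec}A_{\mathfrak p}$. Then $y$ is a point of $Y'$ over the closed point of $\operatorname{Spec}A_{\mathfrak p}$, and $\Gamma(Y',\mathcal O)=A_{\mathfrak p}$ by flat base change. As $Y'\to Y$ is affine, $\mathcal O$ is special on $Y'$ by Lemma~\ref{lem:pull}.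

Let $K$ be quasi-coherent on $Y'$. A class in $H^1(Y',K)=\operatorname{Ext}^1(\mathcal O,K)$ is an extension $0\to K\to F\to\mathcal O\to0$. It splits over affine schemes \'etale over $Y'$, so $F$ is quasi-coherent. By (Ap) and quasi-compactness, some subsheaf $F''\subset F$ of finite type still surjects onto $\mathcal O$. It is globally generated, so some $s\in\Gamma(Y',F'')$ maps to an element $a\in A_{\mathfrak p}$ that does not vanish at $y$. Then $a\notin\mathfrak pA_{\mathfrak p}$, so $a$ is a unit, and $a^{-1}s$ splits the extension. Thus $H^1(Y',K)=0$, and $Y'$ is affine by (Se).

Finally $Y'=\lim_{f\notin\mathfrak p}Y_f$ with affine transition maps, so $Y_f$ is affine for some $f\notin\mathfrak p$ by (Lim), and $y\in Y_f$. Lemma~\ref{lem:glue} concludes.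
\end{proof}

\begin{corollary}\label{cor:frame}
Let $V$ be special of constant rank $n\geq1$ on $\mathcal X$. Then its frame bundle $P$ is a quasi-affine scheme.
\end{corollary}

\begin{proof}
The morphism $P\to\mathcal X$ is affine, so $P$ is qcqs, and $V$ pulls back to $\mathcal O_P^n$. By Lemma~\ref{lem:pull}, $\mathcal O_P^n$ is special, hence so is $\mathcal O_P$. The stabilizer of a point of $P$ is the kernel of the action of the stabilizer of its image in $\mathcal X$ on the fiber of $V$. It is a closed subgroup of an affine group, hence affine. Apply Proposition~\ref{prop:O}.
\end{proof}

\section{A model of finite type with finite orbit maps}\label{sec:model}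

The following definition records what we keep of condition (2) of Theorem~\ref{thm:B}.

\begin{definition}\label{def:adm}
An \emph{admissible pair} $(B,Q)$ consists of a finitely generated ring $B$ with $G$-action and a nonempty $G$-stable open subscheme $Q\subset\overline Q:=\operatorname{Spec}B$ such that
\[
\Psi:G\times Q\to\overline Q\times Q,\qquad(g,x)\mapsto(gx,x),
\]
is finite.
\end{definition}

The target is $\overline Q\times Q$, not $Q\times Q$. This is the asymmetry seen in Section~\ref{sec:line}, and it is what gives closed orbits in $\overline Q$ in part (b) below. For an algebraically closed field $k$ and a $k$-point $x$ of a $G$-scheme $Y$, the \emph{orbit} of $x$ is the image of the orbit map $G_k\to Y_k$, $g\mapsto gx$.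

\begin{lemma}\label{lem:adm}
Let $(B,Q)$ be an admissible pair.
\begin{enumerate}
\item[(a)] The diagonal of $[Q/G]$ is finite; in particular $[Q/G]$ is separated over $\mathbb Z$.
\item[(b)] For $k$ algebraically closed and $x\in Q(k)$, the orbit map $G_k\to\overline Q_k$ is finite, so the orbit of $x$ is closed in $\overline Q_k$. If $x'\in Q(k)$ and $x'\notin G(k)x$, the orbits of $x$ and $x'$ are disjoint.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The preimage of $Q\times Q$ under $\Psi$ is all of $G\times Q$, so $G\times Q\to Q\times Q$ is finite, and it is the base change of the diagonal along a smooth surjection.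

(b) The orbit map is the base change of $\Psi$ along $\overline Q_k\to\overline Q\times Q$, $y\mapsto(y,x)$. If the two closed orbits meet, they share a $k$-point. Its preimages under the two orbit maps are nonempty and of finite type over $k$, so they have $k$-points $g,g'$. Then $gx=g'x'$ and $x'\in G(k)x$.
\end{proof}

\begin{proposition}\label{prop:model}
Let $\mathcal X\neq\emptyset$ and $V$ be as in Theorem~\ref{thm:B}(2), and let $n$ be the rank of $V$. Then $n\ge1$, and there are an admissible pair $(B,Q)$ for $G=\mathrm{GL}_n$ and an affine morphism $\mathcal X\to[Q/G]$.
\end{proposition}

\begin{proof}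
Since $\mathcal O\neq0$ is a quotient of $V^{\oplus N}$, we have $n\ge1$. Let $P$ be the frame bundle, $C=\Gamma(P,\mathcal O)$, and
\[
W_0=\mathbb Z\oplus V_0^{\otimes2}\oplus(V_0^{\otimes2}\otimes V_0^\vee),
\]
with associated bundle $W$. Pulled back to $P$, the given surjection $V^{\oplus N}\to W$ is a matrix $\Phi\in C\otimes\operatorname{Hom}(V_0^{\oplus N},W_0)$ that is surjective at every point of $P$ and satisfies
\begin{equation}\label{eq:equiv}
\Phi(gx)=\rho_W(g)\,\Phi(x)\,\rho_V(g)^{-1},
\end{equation}
where $\rho_V$ is the action on $V_0^{\oplus N}$.

\emph{Step 1: the model.} Two pieces of data must survive: the matrix $\Phi$, and the fact that $P$ is quasi-affine. The latter is witnessed by finitely many $f_i\in C$ with $P_{f_i}$ affine and $P=\bigcup P_{f_i}$. By (LF) the $f_i$ and the entries of $\Phi$ lie in a subcomodule of $C$ that is finitely generated over $\mathbb Z$. The subring $B\subset C$ that it generates is finitely generated and $G$-stable. Put $\overline Q=\operatorname{Spec}B$, and let $\omega:P\to\overline Q$ be the induced equivariant map. The identity \eqref{eq:equiv} compares two matrices with entries in $B\otimes\mathbb Z[G]$. This ring injects into $C\otimes\mathbb Z[G]$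 by flatness of $\mathbb Z[G]$, so \eqref{eq:equiv} holds on all of $\overline Q$.

Let $Q_1\subset\overline Q$ be the open locus where $\Phi$ is surjective; it is $G$-stable by \eqref{eq:equiv}. Let $U=\bigcup D(f_i)\subset\overline Q$. This open set need not be $G$-stable, so we saturate it: let $Q_2$ be the image of $G\times U\to\overline Q$, $(g,y)\mapsto gy$. This map is smooth, because the action map $G\times\overline Q\to\overline Q$ differs from the projection by an automorphism of $G\times\overline Q$. So $Q_2$ is open, and it is $G$-stable. Put $Q=Q_1\cap Q_2$. Then $\omega(P)\subset Q_1\cap U\subset Q$, and in particular $Q\neq\emptyset$.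

\emph{Step 2: $\mathcal X\to[Q/G]$ is affine.} Its base change along $Q\to[Q/G]$ is $\omega:P\to Q$. Since $\omega^{-1}(Q)=P$, it suffices to show that $P\to Q_2$ is affine, and we may do so after base change along the smooth surjection $G\times U\to Q_2$. The fiber product consists of the triples $(x,g,y)$ with $\omega(x)=gy$. The map $(x,g,y)\mapsto(g,g^{-1}x)$ identifies it with $G\times\omega^{-1}(U)=G\times P$, and the projection to $G\times U$ becomes $\mathrm{id}\times\omega$. This is affine because $\omega^{-1}(D(f_i))=P_{f_i}$ is affine.

\emph{Step 3: $\Psi$ is finite.} The morphism $\Psi$ is of finite type between noetherian schemes. It is affine, because its source is affine over $Q$ and its target is separated over $Q$. An affine proper morphism is finite. A separated morphism of finite type between noetherian schemes is proper if it satisfies the existence part of the valuative criterion for discrete valuation rings. So let $R$ be a discrete valuation ring with fraction field $K$ and uniformizer $\varpi$, and let $x\in Q(R)$, $y\in\overline Q(R)$, $g\in G(K)$ with $gx=y$ over $K$. We show that $g\in G(R)$; then $gx=y$ holds over $R$ as well, because two ring maps $B\to R$ that agree in $K$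 are equal.

By the Smith normal form, applied to $\varpi^jg$ for large $j$, we can write $g=g_1\lambda g_2$ with $g_1,g_2\in G(R)$ and $\lambda=\operatorname{diag}(\varpi^{a_1},\dots,\varpi^{a_n})$, $a_i\in\mathbb Z$. Replacing $x$ by $g_2x\in Q(R)$ and $y$ by $g_1^{-1}y\in\overline Q(R)$, we may assume $g=\lambda$. In the standard bases, $\lambda$ multiplies the $\alpha$-th basis vector of $V_0^{\oplus N}$ by $\varpi^{a(\alpha)}$ with $a(\alpha)\in\{a_1,\dots,a_n\}$. It multiplies the $\beta$-th basis vector of $W_0$ by $\varpi^{b(\beta)}$, where the $b(\beta)$ run through the numbers
\[
0,\qquad a_i+a_j,\qquad a_i+a_j-a_l\qquad(1\le i,j,l\le n).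
\]
By \eqref{eq:equiv}, $\Phi(y)=\rho_W(\lambda)\Phi(x)\rho_V(\lambda)^{-1}$, that is,
\[
\Phi(x)_{\beta\alpha}=\varpi^{a(\alpha)-b(\beta)}\,\Phi(y)_{\beta\alpha},\qquad\Phi(y)_{\beta\alpha}\in R.
\]
Let $a=\min a_i$ and $a'=\max a_i$. If $b(\beta)<a$ for some $\beta$, all exponents $a(\alpha)-b(\beta)$ are positive and row $\beta$ of $\Phi(x)$ vanishes modulo $\varpi$. But $\Phi(x)$ is surjective modulo $\varpi$, since $x\in Q_1(R)$. So $b(\beta)\ge a$ for every $\beta$. The three summands of $W_0$ give, in turn,
\[
0\ge a,\qquad 2a\ge a,\qquad 2a-a'\ge a.
\]
The first two inequalities give $a=0$, and the third gives $a'\le a$. So all $a_i=0$ and $g\in G(R)$.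
\end{proof}

\begin{remark}\label{rem:third}
The third summand cannot be omitted from Theorem~\ref{thm:B}(2) either. Let $V=\mathcal O\oplus\mathcal O(1)$ on $\mathbb P^1_k$. The bundle $\mathcal O\oplus V^{\otimes2}$ is globally generated, hence a quotient of some $\mathcal O^{\oplus N}$ and so of $V^{\oplus N}$. The frame bundle is quasi-affine. Indeed, composing the inverse $V\to\mathcal O^2$ of a frame with $\mathcal O\oplus\mathcal O^2\to\mathcal O\oplus\mathcal O(1)$ gives a surjective $2\times3$ matrix $(v\,|\,b)$ whose $2\times2$ block satisfies $\det b=0$. Conversely, for such a matrix $b$ vanishes nowhere, so it is locally equivalent to $\operatorname{diag}(1,0)$; the line bundle quotient $\mathcal O^2\to\mathcal O^2/\ker b$ recovers the point of $\mathbb P^1$, and then the frame. So the frame bundle is open in the hypersurface $\det b=0$ in $\mathbb A^6_k$.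
\end{remark}

\section{Separating closed orbits by invariants over $\mathbb Z$}\label{sec:invariants}

Over a field $k$, power reductivity separates disjoint closed orbits by an invariant with coefficients in $k$. We need invariants on the model over $\mathbb Z$, so that finitely many of them serve in all characteristics at once.

\begin{lemma}\label{lem:sep}
Let $A$ be a finitely generated commutative ring with $G$-action and $k$ an algebraically closed field. Let $x,x'\in(\operatorname{Spec}A)(k)$ have disjoint orbits $O,O'$ that are closed in $\operatorname{Spec}(A\otimes k)$. Then there is $h\in A^G$ with $h(x)\neq h(x')$.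
\end{lemma}

\begin{proof}
\emph{Over $k$.} Give $O$ and $O'$ the reduced structure. Since $G_k$ is smooth, $G_k\times O$ is reduced. The action maps it set-theoretically into $O$, so the action restricts to a morphism $G_k\times O\to O$. The same argument applies to $O'$. As $O\cap O'=\emptyset$, the ideals of $O$ and $O'$ are comaximal, and $A\otimes k\to k[O]\times k[O']$ is a $G$-equivariant surjection. The invariant idempotent $(1,0)$ equals its own powers, so (PR) lifts it to $\tilde h\in(A\otimes k)^G$, with $\tilde h(x)=1$ and $\tilde h(x')=0$.

\emph{Over the prime field $\kappa\subset k$.} By \eqref{eq:inv}, $\tilde h=\sum b_i\otimes\gamma_i$ with $b_i\in(A\otimes\kappa)^G$ and $\gamma_i\in k$. Since $\sum b_i(x)\gamma_i\neq\sum b_i(x')\gamma_i$, some $b=b_i$ has $b(x)\neq b(x')$.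

\emph{Over $\mathbb Z$.} If $\kappa=\mathbb Q$, then $(A\otimes\mathbb Q)^G=A^G\otimes\mathbb Q$ by \eqref{eq:inv}, and a nonzero integer multiple of $b$ comes from $A^G$.

Let $\kappa=\mathbb F_p$. Applying (PR) to $A\to A/p$ lifts a power $b^j$, but $b(x)^j$ and $b(x')^j$ may coincide. They do not coincide if $j$ is a power of $p$, because Frobenius is injective on $k$. To force such an exponent, apply (PR) to $A[z]\to(A/p)[z]$, with trivial action on the variable $z$, and to the invariant $b+z$. Some $(b+z)^j$ lifts to $A[z]^G=A^G[z]$, so each of its coefficients lifts to $A^G$. Write $j=qj'$ with $q$ a power of $p$ and $p\nmid j'$. Then $(b+z)^j=(b^q+z^q)^{j'}$, and the coefficient of $z^{q(j'-1)}$ is $j'b^q$. Multiplying a lift of $j'b^q$ by an integer inverse to $j'$ modulo $p$ gives $h\in A^G$ lifting $b^q$, and $h(x)=b(x)^q\neq b(x')^q=h(x')$.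
\end{proof}

\section{The finite flat covering}\label{sec:cover}

\begin{proposition}\label{prop:cover}
Let $(B,Q)$ be an admissible pair. Then $\mathcal X_0=[Q/G]$ has a finite flat covering $Z_0\to\mathcal X_0$ of constant rank with $Z_0$ a quasi-affine scheme.
\end{proposition}

\subsection*{The idea}
Let $G$ act linearly on a projective space $\mathbb P^r$, freely outside a closed subset $D$. Then $[Q\times\mathbb P^r/G]\to\mathcal X_0$ is a $\mathbb P^r$-bundle, and it is an algebraic space away from $D$. The common zeros of $r$ invariant forms on $Q\times\mathbb P^r$ form a finite flat covering of $\mathcal X_0$ if their fibers over $Q$ are finite, and this covering is an algebraic space if it avoids $D$.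

\begin{example}\label{ex:mu}
Let $n=1$, $\ell\ge1$, and $Q=\overline Q=\operatorname{Spec}\mathbb Z[u,u^{-1}]$ with action $t\cdot u=t^\ell u$. The map $\Psi(t,u)=(t^\ell u,u)$ is finite, so the pair is admissible, and $\mathcal X_0=B\mu_\ell$. Let $\mathbb G_m$ act on $\mathbb P^1$ by $t\cdot[a:b]=[ta:b]$; the action is free outside $D=\{ab=0\}$. The forms $h_0=u^{-1}a^\ell$ and $h_1=b^\ell$ are invariant and have no common zero. On a fiber, the zero set of $c_0h_0+c_1h_1$ meets $D$ exactly when $c_0c_1=0$, and otherwise it is finite. For $(c_0,c_1)=(1,-1)$ the zero scheme $\{a^\ell=ub^\ell\}$ is isomorphic to $\mathbb G_m$ via $a/b$. It is finite flat of rank $\ell$ over $Q$, and the group acts on it by translation. The quotient is the covering $\operatorname{Spec}\mathbb Z\to B\mu_\ell$.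
\end{example}

In general three difficulties arise. First, invariant forms without common zeros must be found; this is where closed orbits are used. Second, one choice of coefficients $c$ must be good for all points of $Q$ at once, so the bad coefficients for a single point must have codimension larger than $\dim Q$. Third, the coefficients live in $\mathbb A^M_{\mathbb Z}$, and over a finite residue field all rational points may be bad. We therefore take $c$ with values in a finite free $\mathbb Z$-algebra, which only multiplies the rank of the covering. This is possible when the bad locus has dimension at most $M-1$ in the $(M+1)$-dimensional scheme $\mathbb A^M_{\mathbb Z}$ (Lemma~\ref{lem:multi}). Dimension $M$ would not be enough in general: the fiber over a prime has dimension $M$ and meets every nonempty subscheme that is finite free over $\mathbb Z$.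

\subsection*{Dimension over $\mathbb Z$ and multisections}
For a point $\zeta$ of a scheme of finite type over $\mathbb Z$, let $\delta(\zeta)$ be the transcendence degree of $\kappa(\zeta)$ over its prime field, plus $1$ if $\kappa(\zeta)$ has characteristic $0$.

\begin{lemma}\label{lem:delta}
\begin{enumerate}
\item[(a)] The closure of $\zeta$ has dimension $\delta(\zeta)$.
\item[(b)] If $\eta$ is the image of $\zeta$ under a morphism of schemes of finite type over $\mathbb Z$, then $\delta(\zeta)=\delta(\eta)+\operatorname{trdeg}(\kappa(\zeta)/\kappa(\eta))$.
\end{enumerate}
\end{lemma}

\begin{proof}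
(a) Let $Y$ be the reduced closure of $\zeta$. In characteristic $p$, it is an integral scheme of finite type over $\mathbb F_p$, whose dimension is the transcendence degree of its function field. In characteristic $0$, it dominates $\operatorname{Spec}\mathbb Z$. A closed point $y$ of $Y$ has a finite residue field, so it lies over a prime $p$. The dimension formula over the universally catenary ring $\mathbb Z$ gives $\dim\mathcal O_{Y,y}=\dim\mathbb Z_{(p)}+\operatorname{trdeg}(\kappa(\zeta)/\mathbb Q)-\operatorname{trdeg}(\kappa(y)/\mathbb F_p)=\delta(\zeta)$.

(b) The two fields have the same prime field, and transcendence degree is additive.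
\end{proof}

\begin{lemma}\label{lem:multi}
Let $T'\subset\mathbb A^M_{\mathbb Z}=\operatorname{Spec}\mathbb Z[x_1,\dots,x_M]$ be closed of dimension at most $M-1$. Then there is a closed subscheme $S\subset\mathbb A^M_{\mathbb Z}$, finite free of positive rank over $\mathbb Z$, that is disjoint from $T'$.
\end{lemma}

\begin{proof}
We first show: given finitely many elements $v_j$ of fields $\kappa_j$, there is a monic $F\in\mathbb Z[x]$ of positive degree with $F(v_j)\neq0$ for all $j$. Choose $\theta\ge1$ larger than the degrees of those $v_j$ that are algebraic over their prime field. Choose a finite nonempty set of primes containing all positive characteristics of the $\kappa_j$. Over each $\mathbb F_p$ there is a monic irreducible polynomial of degree $\theta$. By the Chinese remainder theorem there is a monic $F\in\mathbb Z[x]$ of degree $\theta$ that is irreducible modulo each chosen prime. By Gauss's lemma $F$ is irreducible over $\mathbb Q$. If $F(v_j)=0$, then $v_j$ would be algebraic of degree $\theta$ over its prime field, contrary to the choice of $\theta$.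

Put $T'_0=T'$. Inductively, choose $F_i$ monic of positive degree such that $F_i(x_i)$ is nonzero at each of the finitely many generic points of $T'_{i-1}$, and put $T'_i=T'_{i-1}\cap V(F_i(x_i))$. Then $T'_i$ meets each irreducible component of $T'_{i-1}$ in a proper closed subset, so the dimension drops by at least one at each step and $T'_M=\emptyset$. Take $S=\operatorname{Spec}\mathbb Z[x_1,\dots,x_M]/(F_1(x_1),\dots,F_M(x_M))$, which is free over $\mathbb Z$ of rank $\prod\deg F_i$.
\end{proof}

\subsection*{A projective space with a large free locus}
Fix an admissible pair $(B,Q)$ and put $d=\dim Q$, so $0\le d<\infty$. The group $G$ acts freely on surjective $n\times s$ matrices, but on their projectivization the scalars act trivially. Adding one row on which $G$ acts trivially removes this defect. Let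
\[
s=n+d+1,\qquad E_0=\operatorname{Hom}(\mathbb Z^s,V_0\oplus\mathbb Z),\qquad g\cdot e=(g\oplus1)e.
\]
The module $E_0$ of $(n+1)\times s$ matrices is free of rank $r+1$, where $r=s(n+1)-1\ge1$. Let $\mathbb P^r=\operatorname{Proj}\operatorname{Sym}(E_0^\vee)$ be the space of lines in $E_0$, and let $D\subset\mathbb P^r$ be the $G$-stable closed locus of non-surjective matrices, defined by the maximal minors.

\begin{lemma}\label{lem:free}
The group $G$ acts freely on $\mathbb P^r\smallsetminus D$, and $\dim D_k\le r-d-1$ for every algebraically closed field $k$.
\end{lemma}

\begin{proof}
A point of $\mathbb P^r\smallsetminus D$ with values in a scheme is locally given by a surjective matrix $e$, up to units. If $g$ fixes it, then $(g\oplus1)e=\gamma e$ for a unit $\gamma$. As $e$ is surjective, $g\oplus1=\gamma\cdot\mathrm{id}$, so $\gamma=1$ and $g=1$.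

A matrix $e$ over $k$ is non-surjective if and only if its columns lie in a hyperplane of $k^{n+1}$. The hyperplanes form a $\mathbb P^n_k$, and for each one the matrices $e$ form a $\mathbb P^{ns-1}_k$. So $\dim D_k\le n+ns-1=r-(s-n)=r-d-1$.
\end{proof}

\subsection*{Invariant forms}
By a \emph{form of degree $m$} we mean an element of $B\otimes\operatorname{Sym}^m(E_0^\vee)$; it defines a section of $\mathcal O(m)$ on $Q\times\mathbb P^r$.

\begin{lemma}\label{lem:forms}
There are $m\ge1$ and $G$-invariant forms $h_0,\dots,h_l$ of degree $m$ without common zero on $Q\times\mathbb P^r$.
\end{lemma}

\begin{proof}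
Let $A=B\otimes\operatorname{Sym}(E_0^\vee)$, the coordinate ring of $\overline Q\times\mathbb A^{r+1}$. Let $k$ be algebraically closed, $x\in Q(k)$ and $0\neq e\in E_0\otimes k$. The orbit maps of $(x,e)$ and $(x,0)$ into $\overline Q_k\times\mathbb A^{r+1}_k$ become finite after composition with the separated projection to $\overline Q_k$, by Lemma~\ref{lem:adm}(b). So they are finite, and both orbits are closed. They are disjoint, since the second component is nowhere zero on the first orbit and zero on the second. Lemma~\ref{lem:sep} gives $h\in A^G$ with $h(x,e)\neq h(x,0)$. The action preserves the grading, so the homogeneous components $h^{(i)}$ of $h$ are invariant. Since $h(x,e)-h(x,0)=\sum_{i\ge1}h^{(i)}(x,e)$, some invariant form of positive degree is nonzero at $(x,[e])$.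

So the nonvanishing loci of invariant forms of positive degree cover the quasi-compact scheme $Q\times\mathbb P^r$. Take finitely many forms whose loci cover, and raise them to powers to make the degrees equal.
\end{proof}

\subsection*{Counting bad coefficients over a field}
Linear combinations of the $h_j$ themselves may be too few: the condition of vanishing on a given curve could have codimension only $2$. Passing to monomials of high degree in the $h_j$ makes this codimension as large as we like. Put $\nu=\max(d,1)$, and let $h^I$ run through the $\mu$ monomials of degree $\nu$ in $h_0,\dots,h_l$. For $c=(c_I)\in\mathbb A^\mu$ put $f_c=\sum_Ic_Ih^I$, a form of degree $m\nu$. Let $M=r\mu$, so that $\mathbb A^M$ is the space of $r$-tuples $(c_1,\dots,c_r)$.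

We use two standard facts. The dimension of the fiber at a point is upper semicontinuous on the source of a morphism of finite type, so the fiber dimension of a proper morphism is upper semicontinuous on the target. And if $X\to Y$ is a morphism of schemes of finite type over an algebraically closed field $k$ whose fibers over $k$-points have dimension at most $j$, then $\dim X\le\dim Y+j$.

\begin{lemma}\label{lem:count}
Let $k$ be algebraically closed and $x\in Q(k)$, and restrict all forms to $\{x\}\times\mathbb P^r_k$. Let $T_x\subset\mathbb A^M_k$ be the closed set of tuples for which $V(f_{c_1},\dots,f_{c_r})\subset\mathbb P^r_k$ has positive dimension or meets $D_k$. Then $\dim T_x\le M-d-1$.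
\end{lemma}

\begin{proof}
\emph{Zero sets meeting $D_k$.} Consider the closed set of pairs $(z,(c_i))\in D_k\times\mathbb A^M_k$ with $f_{c_i}(z)=0$ for all $i$. For $z\in D(k)$, some $h_j^\nu$ is nonzero at $z$, so each condition $f_{c_i}(z)=0$ defines a hyperplane in $k^\mu$ and the fiber over $z$ has dimension $M-r$. By Lemma~\ref{lem:free} the set of pairs, and hence its image in $\mathbb A^M_k$, has dimension at most $(r-d-1)+(M-r)=M-d-1$.

\emph{Vanishing on a subvariety.} Let $Y\subset\mathbb P^r_k$ be closed, integral and of positive dimension. We claim that the linear subspace $\{c\in k^\mu:f_c|_Y=0\}$ has codimension at least $d+1$. Choose $b$ with $h_b|_Y\neq0$. Suppose all ratios $h_a/h_b\in k(Y)$ lie in $k$. Then every zero of $h_b$ on $Y$ is a common zero of all $h_a$, so $h_b|_Y$ has no zero. Then $\mathcal O_Y(m)$ is both trivial and ample on the proper positive-dimensional $Y$, which is impossible. So some $\tau=h_a/h_b$ is not in $k$, and it is transcendental over $k$ because $k$ is algebraically closed. The $\nu+1$ monomials $h_a^ih_b^{\nu-i}$, $0\le i\le\nu$, restrict to $\tau^ih_b^\nu|_Y$ and are linearly independent on $Y$. So $c\mapsto f_c|_Y$ has rank at least $\nu+1\ge d+1$.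

\emph{Zero sets of positive dimension.} Put $Y_i=V(f_{c_1},\dots,f_{c_i})$, so $Y_0=\mathbb P^r_k$. For $1\le i\le r$ let $T^{(i)}$ be the set of tuples with $\dim Y_{i-1}\le r-i+1$ and $\dim Y_i\ge r-i+1$; it is locally closed by semicontinuity. If $\dim Y_r>0$, the tuple lies in $T^{(i)}$ for the least $i$ with $\dim Y_i>r-i$. Fix $i$ and a $k$-point $(c_1,\dots,c_{i-1})$ over which $T^{(i)}$ has a point. By Krull's height theorem every component of $Y_{i-1}$ has dimension at least $r-i+1$, hence exactly $r-i+1\ge1$. The condition $\dim Y_i\ge r-i+1$ then says that $f_{c_i}$ vanishes on one of these finitely many components. By the claim, $c_i$ lies in a finite union of linear subspaces of codimension at least $d+1$, while $c_{i+1},\dots,c_r$ are unrestricted. Therefore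
\[
\dim T^{(i)}\le(i-1)\mu+(\mu-d-1)+(r-i)\mu=M-d-1.\qedhere
\]
\end{proof}

\subsection*{Proof of Proposition~\ref{prop:cover}}
Let $G$ act trivially on $\mathbb A^M=\mathbb A^M_{\mathbb Z}$.

\emph{Step 1: the bad locus.} Let $\Sigma\subset Q\times\mathbb A^M\times\mathbb P^r$ be the common zero scheme of $f_{c_1},\dots,f_{c_r}$. It is $G$-stable because the forms are invariant. Let $T\subset Q\times\mathbb A^M$ be the set of points over which the fiber of $\Sigma$ has positive dimension or meets $D$. It is closed, because $\Sigma\to Q\times\mathbb A^M$ is proper. Both conditions are unchanged by extension of the residue field, so the fiber of $T$ over a geometric point $x$ of $Q$ is the set $T_x$ of Lemma~\ref{lem:count}.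

Let $\zeta\in T$ have image $\eta\in Q$. Dimension is invariant under field extension, so $\operatorname{trdeg}(\kappa(\zeta)/\kappa(\eta))\le\dim T_\eta\le M-d-1$. By Lemma~\ref{lem:delta}, $\delta(\eta)\le d$ and
\[
\delta(\zeta)\le d+(M-d-1)=M-1.
\]
Let $T'\subset\mathbb A^M$ be the closure of the image of $T$. It is the union of the closures of the images of the finitely many generic points of $T$, and $\delta$ does not increase under taking images. So $\dim T'\le M-1$. Choose $S\subset\mathbb A^M$ as in Lemma~\ref{lem:multi}. Then $Q\times S$ is disjoint from $T$.

\emph{Step 2: the covering.} Let $\Sigma_S=\Sigma\times_{\mathbb A^M}S\subset Q\times S\times\mathbb P^r$. Its fiber over a point of $Q\times S$ with residue field $\kappa$ is a finite subscheme of $\mathbb P^r_\kappa$, cut out by $r$ forms of degree $m\nu$ and disjoint from $D$. So $\Sigma_S\to Q\times S$ is proper and quasi-finite, hence finite. At a point of the fiber, the local ring of $\mathbb P^r_\kappa$ is regular of dimension $r$, and the $r$ equations generate an ideal of finite colength. In a Cohen--Macaulay local ring such a system of parameters is a regular sequence. A closed subscheme of the flat $Q\times S$-scheme $Q\times S\times\mathbb P^r$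 cut out by a sequence that is regular on the fibers is flat \cite[11.3.8]{EGA}. So $\Sigma_S\to Q\times S$ is finite and flat over a noetherian scheme, hence finite locally free, and its rank is $(m\nu)^r>0$ by B\'ezout's theorem.

Put $Z_0=[\Sigma_S/G]$. Then $Z_0\to[Q\times S/G]=\mathcal X_0\times S\to\mathcal X_0$ is a finite flat covering of constant rank. The scheme $\Sigma_S$ maps equivariantly to $\mathbb P^r\smallsetminus D$, so $G$ acts freely on it by Lemma~\ref{lem:free}, and $Z_0$ is an algebraic space.

\emph{Step 3: $Z_0$ is a quasi-affine scheme.} By (ZMT) it suffices to find an affine scheme over which $Z_0$ is separated, of finite type and quasi-finite. We take $Y=\operatorname{Spec}B^G$; whether $B^G$ is finitely generated plays no role. The invariant map $Q\to Y$ induces $\mathcal X_0\to Y$ and $Z_0\to Y$. The space $Z_0$ is of finite type over $\mathbb Z$, since $\Sigma_S$ is. It is separated over $\mathbb Z$, since it is finite over $\mathcal X_0$, which is separated by Lemma~\ref{lem:adm}(a). As $Y$ is affine, $Z_0\to Y$ is separated and of finite type.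

Let $y\in Y(k)$ with $k$ algebraically closed, and assume that the fiber $(Z_0)_y$ is nonempty. Two points $x,x'\in Q(k)$ over $y$ take the same value on every element of $B^G$. If $x'\notin G(k)x$, their orbits would be closed in $\overline Q_k$ and disjoint by Lemma~\ref{lem:adm}(b), contradicting Lemma~\ref{lem:sep} for $A=B$. So the points of $Q(k)$ over $y$ form at most one $G(k)$-orbit. Every object of $\mathcal X_0(k)$ comes from $Q(k)$, because $\mathrm{GL}_n$-torsors over $k$ are trivial. Hence all $k$-points of $(Z_0)_y$ map to objects of $\mathcal X_0(k)$ isomorphic to the image of one point $x\in Q(k)$. They therefore lift to $k$-points of the finite $k$-scheme $Z_0\times_{\mathcal X_0,x}\operatorname{Spec}k$, and $(Z_0)_y$ has finitely many $k$-points. Choose an \'etale surjection $U_y\to(Z_0)_y$ from an affine scheme of finite type over $k$. It is \'etale and of finite type, so it has finite fibers, and $U_y(k)$ is finite. Then $U_y$ is finite over $k$, and $(Z_0)_y$ has dimension $0$. This holds for all geometric points $y$, so $Z_0\to Y$ is quasi-finite. By (ZMT), $Z_0$ is a scheme, and it is quasi-affine over the affine scheme $Y$. \qed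

\section{Proofs of the theorems}\label{sec:proofs}

For question (2) it remains to descend quasi-affineness along a finite flat covering. The affine opens $Z_f$ of the covering need not come from the base, and the norm repairs this.

\begin{lemma}\label{lem:norm}
Let $X$ be a qcqs algebraic space and $\pi:Z\to X$ a finite flat covering with $Z$ a quasi-affine scheme. Then $X$ is a quasi-affine scheme.
\end{lemma}

\begin{proof}
Let $\xi$ be a point of $X$. The set $\pi^{-1}(\xi)$ is finite, and $Z$ is open in $\operatorname{Spec}\Gamma(Z,\mathcal O)$. The ideal $J$ of the complement of $Z$ is contained in none of the primes in $\pi^{-1}(\xi)$. By prime avoidance some $f\in J$ lies in none of them. Then $Z_f=D(f)$ is affine and contains $\pi^{-1}(\xi)$.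

Let $h\in\Gamma(X,\mathcal O)$ be the norm of $f$, the determinant of multiplication by $f$ on the vector bundle $\pi_*\mathcal O_Z$. At a geometric point of $X$, the value of $h$ is nonzero if and only if $f$ is a unit in the finite algebra of the fiber, that is, if and only if $f$ vanishes nowhere on the fiber. Hence $\xi\in X_h$ and $\pi^{-1}(X_h)\subset Z_f$. So $U=\pi^{-1}(X_h)=(Z_f)_{\pi^*h}$ is affine.

The morphism $U\to X_h$ is an fppf covering, so $X_h$ is the fppf quotient sheaf of $U$ by the equivalence relation $U\times_XU\rightrightarrows U$, whose projections are finite locally free. By (Quot), $X_h$ is affine. Lemma~\ref{lem:glue} concludes.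
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}, (2)$\Rightarrow$(3)]
Take $\mathcal X\to\mathcal X_0=[Q/G]$ from Proposition~\ref{prop:model} and $Z_0\to\mathcal X_0$ from Proposition~\ref{prop:cover}, and put $Z=Z_0\times_{\mathcal X_0}\mathcal X$. Then $Z\to\mathcal X$ is a finite flat covering of constant rank, and $Z$ is affine over the quasi-affine scheme $Z_0$, hence a quasi-affine scheme.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The case $\mathcal X=\emptyset$ is trivial, so let $\mathcal X\neq\emptyset$.

(i) If a covering exists, Lemma~\ref{lem:push} gives a special bundle. Conversely, let $V$ be special. Its rank is locally constant, so the quasi-compact stack $\mathcal X$ is a finite disjoint union of nonempty open and closed substacks $\mathcal X_j$ on which $V$ has constant rank $n_j$. The inclusions are affine, so $V_j=V|_{\mathcal X_j}$ is special by Lemma~\ref{lem:pull}, and $n_j\ge1$ because $\mathcal O_{\mathcal X_j}\neq0$ is a quotient of some $V_j^{\oplus N}$. The frame bundle of $V_j$ is quasi-affine by Corollary~\ref{cor:frame}, and $\mathcal O\oplus V_j^{\otimes2}\oplus(V_j^{\otimes2}\otimes V_j^\vee)$ is of finite type, hence a quotient of some $V_j^{\oplus N}$.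 By the implication just proved, $\mathcal X_j$ has a finite flat covering $Z_j$ of constant rank $r_j\geq1$ by a quasi-affine scheme. Let $r_0=\prod_jr_j$, and let $Z$ be the disjoint union over $j$ of $r_0/r_j$ copies of $Z_j$. Then $Z$ is quasi-affine and $Z\to\mathcal X$ is a finite flat covering of constant rank $r_0$.

(ii) An algebraic space with the 1-resolution property is a quasi-affine scheme by (i) and Lemma~\ref{lem:norm}. The converse is Example~\ref{ex:first}(a).
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:B}]
The equivalence (1)$\Leftrightarrow$(3) is Theorem~\ref{thm:A}(i). For (3)$\Rightarrow$(2), let $\pi:Z\to\mathcal X$ be as in (3). Then $V=\pi_*\mathcal O_Z$ has constant positive rank and is special by Lemma~\ref{lem:push}. Its frame bundle is quasi-affine by Corollary~\ref{cor:frame}, and the bundle in (2), being of finite type, is a quotient of some $V^{\oplus N}$.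
\end{proof}

\begin{thebibliography}{99}

\bibitem{Alper}
Alper, \emph{Adequate moduli spaces and geometrically reductive group schemes}, Alg. Geom. (2014).

\bibitem{DHM}
Neeraj Deshmukh, Amit Hogadi and Siddharth Mathur, \emph{Quasi-affineness and the 1-Resolution Property}, arXiv:1809.05270 (2018).

\bibitem{EGA}
EGA IV.

\bibitem{FvdK}
Franjou and van der Kallen, \emph{Power reductivity over an arbitrary base}, Doc. Math. (2010).

\bibitem{RydhEtale}
Rydh, \emph{\'Etale d\'evissage, descent and pushouts of stacks}, J. Algebra (2011).

\bibitem{RydhApprox}
Rydh, \emph{Approximation of sheaves on algebraic stacks}, IMRN (2016).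

\bibitem{Serre}
Serre (1968).

\bibitem{Seshadri}
Seshadri (1977).

\bibitem{SGA3}
SGA 3.

\bibitem{Stacks}
The Stacks Project.

\end{thebibliography}
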